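# Simulating interactive protocols with feedback near half errors: string exchange is cheap, pointer jumping is not

All logarithms are to base 2 unless another base is shown.

## 1. Exchanging two strings against almost half errors

Alice holds a string $x\in\{0,1\}^L$, Bob holds $y\in\{0,1\}^L$, and each wants the other's string. They talk over a channel with a finite alphabet $\Sigma$, and an adversary may change some of the transmitted symbols. Here are the rules.

**Definition (feedback protocol).** In each round one party sends a symbol of $\Sigma$, and the adversary chooses the symbol that is received. The round is *corrupted* if the received symbol differs from the intended one. After every round the sender learns what was received. The *history* $w$ is the sequence of received symbols, so both parties know $w$ at all times. The history determines who speaks next, or that the protocol has terminated. When Alice speaks at $w$, her intended symbol is a function of $(x,w)$; Bob's is a function of $(y,w)$. At a terminal $w$, Alice outputs a function of $(x,w)$ and Bob a function of $(y,w)$.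

A protocol whose length depends on the history in this way is *variable-length*; its *maximal length* is the largest number of rounds it can run. It is *resilient to an $\alpha$ fraction of errors* if both outputs are correct whenever at most $\alpha|w|$ rounds are corrupted, where $|w|$ is the length of the actual execution. We take protocols to be deterministic; if a protocol uses random coins and must always be correct, fix the coins.

Errors are measured against the actual length. If the adversary makes the parties stop early, its budget shrinks as well. Resilience $\frac12$ is a natural upper bound, and for string exchange we can come as close to it as we like.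

**Lemma 1 (string exchange).** Let $|\Sigma|\ge3$, $0<\epsilon<\frac12$, $L\ge1$ and $K=\lceil L/(2\epsilon)\rceil$. There is a variable-length feedback protocol over $\Sigma$ that exchanges two $L$-bit strings, is resilient to a $\frac12-\epsilon$ fraction of errors, and has maximal length at most $\lfloor K/\epsilon\rfloor+1=O(L/\epsilon^2)$.

**The protocol.** Fix a surjection $\Sigma\to\{0,1,\leftarrow\}$ and read received symbols through it; senders use fixed preimages. (A corrupted symbol may then still read as the intended one. Such a round acts like a correct one.) Since $\epsilon<\frac12$ we have $K\ge L$. Put $N_{\max}=\lfloor K/\epsilon\rfloor+1$.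

First only Alice speaks. A stack, initially empty, is updated by each received symbol: $0$ or $1$ is pushed, and $\leftarrow$ pops the top symbol (no effect on an empty stack). Let $\hat x$ be $x$ padded with zeros to length $K$. If the stack is a prefix of $\hat x$, Alice sends the next bit of $\hat x$; otherwise she sends $\leftarrow$. When the stack has length $K$, Bob does the same with his own stack and his string $\hat y$. When Bob's stack has length $K$, the protocol terminates, and each party decodes the first $L$ symbols of the other's stack. If $N_{\max}$ rounds pass before that, the protocol terminates with arbitrary outputs.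

**Proof of Lemma 1.** For each party let $\Phi=2\,\mathrm{lcp}-|\text{stack}|$, where $\mathrm{lcp}$ is the length of the longest common prefix of its stack and its padded string. For example, if $\hat x=100$ and the stack is $11$, then $\Phi=2\cdot1-2=0$; a correct $\leftarrow$ turns the stack into $1$, and $\Phi=1$.

A correct round raises the speaker's $\Phi$ by $1$. Indeed, it either pushes a correct bit onto a correct stack ($\mathrm{lcp}$ and the stack length both grow by $1$), or it pops a symbol above the common prefix (only the stack length changes, by $-1$). A corrupted round lowers $\Phi$ by at most $1$: a push adds $1$ to the stack length and does not lower $\mathrm{lcp}$; a pop on a nonempty stack subtracts $1$ from the stack length and at most $1$ from $\mathrm{lcp}$; a pop on an empty stack changes nothing. The silent party's $\Phi$ does not change. So after $N$ rounds with $\kappa$ corruptions in total,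
$$\Phi_A+\Phi_B\ge N-2\kappa. \tag{1}$$

*Termination by the cap.* Here $N=N_{\max}>K/\epsilon$. Since $\Phi\le|\text{stack}|\le K$ for each party, (1) gives $N-2\kappa\le2K$, so $\kappa\ge\frac N2-K>(\frac12-\epsilon)N$.

*Regular termination with a wrong decoding.* Both stacks have length $K$, and one of them has $\mathrm{lcp}\le L-1$. So $\Phi_A+\Phi_B\le(2(L-1)-K)+K=2L-2$, and $\kappa\ge\frac N2-L+1$. Each stack needed at least $K$ rounds, so $N\ge2K\ge L/\epsilon$, that is, $L\le\epsilon N$. Hence $\kappa>(\frac12-\epsilon)N$.

So with at most $(\frac12-\epsilon)N$ corruptions neither happens, and both parties are correct. Finally $K\le\frac L{2\epsilon}+1$, so $N_{\max}\le\frac{L}{2\epsilon^2}+\frac1\epsilon+1=O(L/\epsilon^2)$, because $\epsilon<\frac12$ and $L\ge1$. $\square$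

For fixed $\epsilon$ the length is linear in $L$. What changes when what a party wants to say depends on what it has heard?

## 2. From strings to protocol trees

**Definition (noiseless protocol, simulation).** A noiseless protocol $\pi_0$ is an ordinary error-free two-party protocol with binary alphabet: in each round one party sends one bit. Its length $|\pi_0|$ is its number of rounds. A feedback protocol $\pi$ *simulates* $\pi_0$ if, despite the corruptions, both parties output the transcript of $\pi_0$ on $(x,y)$.

String exchange is the case where $\pi_0$ consists of Alice sending $L$ bits and Bob sending $L$ bits. In general $\pi_0$ is a binary tree of depth $n=|\pi_0|$. Every internal node belongs to a party, and a party's input tells it which bit to send at each of its nodes. The tree has $2^n-1$ internal nodes, so each party's entire behavior in $\pi_0$ is described by fewer than $L=2^n$ bits. Exchanging these descriptions by Lemma 1 gives a simulation.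

**Proposition 2.** With $|\Sigma|\ge3$ and $0<\epsilon<\frac12$, every $\pi_0$ of length $n$ has a variable-length simulation of resilience $\frac12-\epsilon$ and maximal length $O(2^n/\epsilon^2)$.

*Proof.* Lemma 1 with $L=2^n$: once each party knows the other's bit at every node, it can compute the transcript. $\square$

The resilience is right and the length is exponential. The question, posed by Meghal Gupta and Rachel Yun Zhang in "On Interactive Coding Schemes with Adaptive Termination", arXiv:2309.04586 (2023), is whether a constant factor is enough. Given $\epsilon>0$ and a finite $\Sigma$ with $|\Sigma|\ge3$, is there a constant $C$, independent of $\pi_0$, such that every $\pi_0$ has a variable-length simulation over $\Sigma$ in the feedback model with resilience $\frac12-\epsilon$ and maximal length at most $C|\pi_0|$?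

For orientation, two facts that we quote and shall not use. With a binary alphabet no variable-length protocol is resilient to a $\frac13$ fraction of corruptions. With fixed length and non-fixed speaking order, $\frac13$ is an upper bound for any alphabet, and $\frac13-\epsilon$ is attainable.

## 3. One common stack, and why it stays below one third

The sensible first attempt is to avoid sending the whole tree: keep one common stack that holds a partial transcript of $\pi_0$, and let a party erase when it sees that one of its own bits arrived wrong. The length is then linear. Let us see which resilience we get.

**Proposition 3.** With $|\Sigma|\ge3$ and $0<\epsilon<\frac13$, every $\pi_0$ of length $n$ has a fixed-length simulation of resilience $\frac13-\epsilon$ and length $\lceil2n/(3\epsilon)\rceil$.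

**The protocol.** Read symbols through a surjection $\Sigma\to\{0,1,\leftarrow\}$ as before. Pad $\pi_0$ to $2n$ strictly alternating rounds (dummy bits are $0$), followed by infinitely many alternating dummy rounds. The common stack of received bits is read as a partial transcript, and the parity of its length determines the speaker. The speaker sends $\leftarrow$ if one of its own bits on the stack is wrong, given the stack below that bit; otherwise it sends its next bit. A received bit is pushed. A received $\leftarrow$ from a party removes the top two bits, which are that party's last bit and the bit above it; nothing happens if that party has no bit on the stack.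

**Proof of Proposition 3.** We want a potential that rises by at least $1$ in every correct round and falls by at most $2$ in every corrupted round. Let $g$ be the length of the longest correct prefix of the stack and $b=|\text{stack}|-g$. Put $c(2i)=i$, $c(2i+1)=i+2$ and $U=g-c(b)$. If $b>0$, let $W$ be the party that owns the first wrong bit, at position $g+1$. This bit sits on a correct prefix, so $W$ can see that it is wrong. Party $W$ speaks when the stack length has the parity of $g$, so $W$ speaks iff $b$ is even. As long as $b>0$, a push cannot change $g$.

*Correct rounds raise $U$ by at least $1$.*

- $b=0$: no bit is wrong, the next correct bit is pushed, and $g$ increases by $1$.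
- $b=2i\ge2$: $W$ sends $\leftarrow$. The two removed positions are $\ge g+1$, so $g$ stays, $b$ becomes $b-2$, and $c$ drops from $i$ to $i-1$.
- $b=2i+1$: the other party speaks. If it pushes, $c$ goes from $i+2$ to $c(2i+2)=i+1$. If it sends $\leftarrow$, it has a wrong bit; this lies at a position $\ge g+2$, because position $g+1$ belongs to $W$. So $b\ge2$, hence $b\ge3$ since $b$ is odd, and $c$ goes from $i+2$ to $c(2i-1)=i+1$ with $g$ unchanged.

*Corrupted rounds lower $U$ by at most $2$.*

- $b=0$: a wrong push gives $b=1$ and $c(1)=2$; a push of the correct bit raises $U$; a pop lowers $g$ by $2$ or does nothing.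
- $b=2i\ge2$: a push takes $c$ from $i$ to $c(2i+1)=i+2$; a pop is what a correct round does.
- $b=2i+1$: a push takes $c$ from $i+2$ to $i+1$. A pop with $b\ge3$ takes $c$ to $i+1$. A pop with $b=1$ does nothing if $g=0$ (the speaker has no bit); otherwise it removes positions $g$ and $g+1$, so $g\to g-1$, $b\to0$, and $U$ goes from $g-2$ to $g-1$.

Hence $U\ge(N-\kappa)-2\kappa=N-3\kappa$ after $N$ rounds with $\kappa$ errors. If $N=\lceil2n/(3\epsilon)\rceil$ and $\kappa\le(\frac13-\epsilon)N$, then $g\ge U\ge3\epsilon N\ge2n$. So the first $2n$ stack bits are the correct padded transcript, which contains the transcript of $\pi_0$. $\square$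

The scheme stops at $\frac13$, and one can see it by hand. Start from the empty stack with Alice to speak. The adversary replaces her bit by the opposite bit. Now Bob speaks; he has no wrong bit, so he pushes his next bit on top of the wrong one. Then Alice sends $\leftarrow$, and the stack is empty again. One error cost three rounds. Repeating this forever, the adversary spends exactly a third of the rounds and the stack never holds more than two bits. Bob's wasted push is the point: he answers a question that Alice did not ask. In string exchange this cannot happen, because nobody's string depends on what was received.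

We now turn to the other side and show that for resilience near $\frac12$ a dependence on what was received is expensive.

## 4. Pointer jumping and the lower bound

**Definition (the protocol $\mathrm{PJ}_{h,m}$).** Let $M=2^m$ and $[M]=\{0,1\}^m$. The nodes at level $k\in\{1,\dots,h\}$ are the words in $[M]^{k-1}$. Odd levels are owned by Alice, even levels by Bob. Alice's input is $x=(x_v)$ with a label $x_v\in[M]$ for each of her nodes $v$; similarly Bob's input is $y=(y_v)$. The transcript is $s_1s_2\cdots s_h$, where $s_k\in[M]$ is the label of the node $s_1\cdots s_{k-1}$ held by its owner, who sends it in $m$ rounds. The length is $hm$; dummy rounds pad it to any length $n\ge hm$.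

For example, in $\mathrm{PJ}_{2,1}$ Alice holds one bit $x_{\mathrm{root}}$, Bob holds two bits $y_0,y_1$, and the transcript is $x_{\mathrm{root}}$ followed by $y_{x_{\mathrm{root}}}$.

For an integer $\rho\ge2$ let
$$\delta_\rho=\frac{\rho-1}{2\rho^2+\rho-1},\qquad\text{so that}\qquad 1-\delta_\rho=\frac{2\rho^2}{2\rho^2+\rho-1},\qquad (1-\delta_\rho)(\rho-1)=2\delta_\rho\rho^2. \tag{2}$$
In particular $\delta_2=\frac19$, and $\frac{1-\delta_2}2=\frac49$. In the lower bounds $\Sigma$ is any finite alphabet with $|\Sigma|\ge2$.

**Theorem 4.** Let $N\ge1$, $q=\lceil\log_\rho N\rceil+1$, $h\ge2q$ and $2^m>8N\log|\Sigma|+8q(m+2)+4$. Then no variable-length protocol over $\Sigma$ in the feedback model that has maximal length $\le N$ and is resilient to a $\frac{1-\delta_\rho}2$ fraction of errors simulates $\mathrm{PJ}_{h,m}$ (padded or not).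

**Corollary 5.** Let $0<\epsilon\le\frac1{18}$, $\rho=\lfloor\frac1{9\epsilon}\rfloor\ge2$, $\lambda=\log\rho$. For every $n$ with $\sqrt{\lambda n/2}-\lambda\ge12$ there is a noiseless $\pi_0$ with $|\pi_0|=n$ such that every variable-length protocol over $\Sigma$ in the feedback model simulating $\pi_0$ with resilience $\frac12-\epsilon$ has maximal length
$$>\frac{2^{\sqrt{\lambda n/2}-\lambda-1}}{16\log|\Sigma|}-1 .$$
In particular, no constant $C$ exists for any $\epsilon\le\frac1{18}$ and any finite $\Sigma$. For fixed $\epsilon\le\frac1{18}$ the length must be $2^{\Omega(\sqrt{n\log(1/\epsilon)})}$; for resilience $\frac49$ it is at least $2^{\Omega(\sqrt n)}$.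

So the answer to the question is **no**: the property fails already for $\epsilon=\frac1{18}$, hence for every smaller $\epsilon$. Sections 5–10 prove Theorem 4, and Section 11 chooses the parameters for Corollary 5.

## 5. Scores and ambiguous histories

Fix $\rho$, write $\delta=\delta_\rho$, and suppose a protocol simulates $\mathrm{PJ}_{h,m}$ with resilience $\frac{1-\delta}2$. We want a long history at which it cannot stop.

**Definition (score, plausible).** For a history $w$ and an Alice-input $x$, let $A_w(x)$ be the number of Alice's rounds in $w$ whose received symbol equals what $x$ would have sent, minus the number where it differs. Define $B_w(y)$ similarly and put $S_w(x,y)=A_w(x)+B_w(y)$. The pair $(x,y)$ is *plausible* at $w$ if $S_w(x,y)\ge\delta|w|$.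

On input $(x,y)$ the adversary can produce any $w$ by corrupting exactly the mismatched rounds, and $S_w(x,y)=|w|-2\cdot\#\text{errors}$. So the number of errors is at most $\frac{1-\delta}2|w|$ if and only if $(x,y)$ is plausible. For example, with $\delta=\frac19$ and $|w|=9$, a pair is plausible iff its score is at least $1$, that is, iff at most $4$ rounds mismatch.

**Observation 6.** If at $w$ there are two plausible pairs with different transcripts that have the same $x$, or the same $y$, then $w$ is not terminal.

*Proof.* Suppose $w$ is terminal and the pairs share $x$. Alice's output depends on $(x,w)$ only, so it is the same for both pairs. By resilience it must be correct for both, yet their transcripts differ. The same argument applies to Bob if they share $y$. $\square$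

The common input is essential: if $(x,y)$ and $(x',y')$ share nothing, Alice can tell the two situations apart by looking at her own input.

Two plausible pairs of this kind at every time $t\le N$ are all we need. The score of a pair is a sum of an Alice part and a Bob part, and each round changes only the speaker's part, by $\pm1$.

## 6. A single lead, and nearly balanced times

The first adversary to try keeps one favorite. Choose a label $a$ for the root and a label $b$ for Bob's node $a$, and start with the *lead sets* $P=\{x:x_{\mathrm{root}}=a\}$ and $R=\{y:y_a=b\}$. In each round the received symbol is one that is most frequent among the symbols sent by the current lead set of the speaker; that lead set is then restricted to the elements sending it. Lead sets stay nonempty, and no lead element ever mismatches. After $n_A+n_B=t$ rounds: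

- pairs in $P\times R$ have score $t$, and their transcripts begin with $ab$;
- pairs with $x_{\mathrm{root}}\ne a$ and $y\in R$ have score $\ge n_B-n_A$; they share $y$ with a lead pair;
- pairs with $x\in P$ and $y_a\ne b$ have score $\ge n_A-n_B$; they share $x$ with a lead pair.

The last two kinds have transcripts that differ from those of lead pairs. The larger of the two guarantees is $|n_A-n_B|$, so these bounds give what Observation 6 needs exactly when $|n_A-n_B|\ge\delta t$.

They give nothing as soon as $|n_A-n_B|<\delta t$. That happens at every time $t>0$ with $n_A=n_B$, for example at $(n_A,n_B)=(1,1)$, but also at unbalanced times: with $\delta=\frac19$ and $(n_A,n_B)=(6,5)$ we need $\frac{11}9$ and have $1$. The protocol controls the speaking order. If it alternates strictly, then $|n_A-n_B|\le1$, and with $\delta=\frac19$ the argument is dead at all even $t\ge2$ and at all odd $t>9$.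

## 7. Renewing the lead of one party

At a time $T$ with $n_A\approx n_B$ the lead pairs have score $T$, far more than they need, while every competitor may be near $0$. The idea is to turn the old lead into a competitor.

At time $T$, let $Q$ be the party that has spoken less so far, and let $Q'$ be the other. Abandon the lead set of $Q$ and choose for $Q$ a new one with a different label. Its elements have lost at most $n_Q$, so the new lead pairs have score at least $n_{Q'}-n_Q=|n_A-n_B|\ge0$: small, but not negative. Let the new lead run. Counting rounds after $T$ as $n_Q,n_{Q'}$, we have two kinds of competitors: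

- the *old lead* of $Q$ together with the current lead of $Q'$: score $\ge T-n_Q+n_{Q'}$;
- a deviation by $Q'$ at a fresh node below the new label, together with the current lead of $Q$: score $\ge|n_A-n_B|+n_Q-n_{Q'}$, with $n_A,n_B$ taken at time $T$.

The terms $\pm(n_Q-n_{Q'})$ cancel in the sum. Whichever way the protocol leans, one competitor has score at least $T/2$. Balance no longer helps the protocol.

**A run by hand.** Take $\rho=2$, $\delta=\frac19$, a protocol that alternates starting with Alice, and renewals at times $1,2,4,\dots$. Before round 1 choose $a$ at the root and $b$ at $a$. Alice speaks in round 1. Bob has spoken less, so at time $1$ we renew Bob: choose $c\ne b$ at node $a$, and let the new base be the node $ac$, owned by Alice, with a lead label chosen there. In round 2 Bob speaks. Now $t=2$ is a balanced time, where the single lead guaranteed only $0$. But take an Alice-input that agreed in round 1 and whose label at $ac$ is not the lead label, with a Bob-input from his new lead. Alice's part is $+1$ from round 1. Bob's part is $+1$ from round 2, and he lost nothing in round 1 because he did not speak. The score is $2\ge\frac29$. Lead pairs also have score $2$, and the two kinds share Bob's input. So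 the protocol cannot stop at $t=2$.

There is a price. Just after a renewal the new lead may itself fail to be plausible. In that short window we use instead the lead and the old lead of the *previous* phase, which still have slack. This works because of a self-correcting effect: the new lead starts low only if the phase just ended was nearly balanced, and a nearly balanced phase did little damage to the old lead in it.

Each renewal uses up at most two levels of the tree. With renewals at times $\rho^{j-1}$ there are about $\log_\rho N$ of them, so about $2\log_\rho N$ levels suffice. The labels must outnumber what the protocol can reveal in $N$ rounds, so $m\approx\log N$. This is why $n\approx\frac2\lambda(\log N)^2$, that is, $N\approx2^{\sqrt{\lambda n/2}}$.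

What must be made rigorous is that fresh labels are always available: sets shrink when we restrict to frequent symbols, and we must never be forced into a node where the label is already known.

## 8. Spread nodes

We use three textbook facts about entropy. If $z$ is uniform on $Z$ then $H(z)=\log|Z|$. Entropy is subadditive, $H(z)\le\sum_vH(z_v)$. A variable with at most $k$ values has entropy at most $\log k$.

**Definition (deficiency, popular, spread).** Let $V$ be the set of nodes of one party and $\emptyset\ne Z\subseteq[M]^V$. Put $D(Z)=m|V|-\log|Z|\ge0$. A label $a$ is *popular* at $v$ in $Z$ if $|\{z\in Z:z_v=a\}|\ge|Z|/(4M)$. The node $v$ is *spread* in $Z$ if at least $M/4$ labels are popular at $v$ in $Z$.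

For $Z=[M]^V$ we have $D=0$, every label is popular everywhere, and every node is spread. If $Z$ fixes the labels at $r$ nodes and leaves all others free, then $D(Z)=rm$; when $M>4$, exactly those $r$ nodes are not spread, since each has only one popular label. The next lemma says that this is the general picture.

**Lemma 7.** At most $2D(Z)$ nodes of $V$ are not spread in $Z$.

*Proof.* Let $z$ be uniform in $Z$. Then $m|V|-D(Z)=H(z)\le\sum_vH(z_v)$, so $\sum_v(m-H(z_v))\le D(Z)$, and all terms are nonnegative. Hence at most $2D(Z)$ nodes have $m-H(z_v)\ge\frac12$. It remains to see that every other node is spread.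

Let $H(z_v)>m-\frac12$. Let $G$ be the set of labels popular at $v$, and $g=\Pr[z_v\in G]$. Each nonpopular label has probability less than $\frac1{4M}$, and there are at most $M$ of them, so $g>\frac34$; in particular $G\neq\emptyset$. Revealing first whether $z_v\in G$, which costs at most one bit, and then the label, we get
$$H(z_v)\le1+g\log|G|+(1-g)m.$$
With $H(z_v)>m-\frac12$ this gives $g(m-\log|G|)<\frac32$, that is, $g\log(M/|G|)<\frac32$. Since $g>\frac34$, $\log(M/|G|)<2$, so $|G|>M/4$. $\square$

**Lemma 8.** Let $v$ be a node of level $<h$ that is spread in a set $Z$ of inputs of its owner, and let $Z'$ be a nonempty set of inputs of the other party with $2D(Z')<\frac M4-1$. For every label $a_0$ there is a label $a\ne a_0$ popular at $v$ in $Z$ such that the child $va$ is spread in $Z'$.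

*Proof.* There are at least $M/4$ popular labels at $v$. Discard $a_0$, and discard the labels $a$ for which $va$ is not spread in $Z'$. The nodes $va$ are distinct nodes of the other party, so by Lemma 7 the second kind numbers at most $2D(Z')$. Since $\frac M4-1-2D(Z')>0$, a label remains. $\square$

Two kinds of restriction occur, and we record their cost. Restricting $Z$ to the inputs with a given popular label at $v$ keeps at least a $\frac1{4M}$ part, so it raises $D$ by at most $\log(4M)=m+2$. Restricting $Z$ to the inputs sending a most frequent symbol keeps at least a $\frac1{|\Sigma|}$ part, so it raises $D$ by at most $\log|\Sigma|$.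

## 9. Building the history in phases

Suppose, against Theorem 4, that a protocol with maximal length $\le N$ and resilience $\frac{1-\delta}2$ simulates $\mathrm{PJ}_{h,m}$. (Padding changes nothing: different transcripts of $\mathrm{PJ}_{h,m}$ give different padded transcripts.) We construct a history $w$ round by round, up to length $N$.

**Step 1. The renewal times.** This step fixes the clock. Put
$$T_0=0,\qquad T_j=\rho^{j-1}\ (j\ge1),\qquad \tau_j=T_{j+1}-T_j,$$
so $\tau_0=1$ and $\tau_j=(\rho-1)\rho^{j-1}$ for $j\ge1$. Phase $j$ consists of the rounds after time $T_j$ up to time $T_{j+1}$. Only phases with $T_j<N$ are *used*, and the construction stops at time $N$. For a used phase $j\ge1$ we have $j-1<\log_\rho N$, hence $j\le\lceil\log_\rho N\rceil=q-1$. So the used phases are among $0,\dots,q-1$.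

**Step 2. The data at the start of phase $j$.** This step says what is carried from phase to phase. The history has length $T_j$, and we have:

- a base node $p$ of level $f_j\le2j+1$, with owner $O$; the other party is $O'$;
- nonempty sets of inputs $O^\circ$ and $O'^\circ$ of the two parties, compatible with the path to $p$: each own node on the path strictly above $p$ carries the label taken by the path;
- numbers $\ell^j_A,\ell^j_B$ bounding from below the scores of all inputs in Alice's and in Bob's set, with sum $s_j=\ell^j_A+\ell^j_B$;
- $p$ is spread in $O^\circ$.

For $j=0$: $p$ is the root, $f_0=1$, $O$ is Alice, both sets contain all inputs (so the root is spread), and $\ell^0_A=\ell^0_B=s_0=0$.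

**Step 3. Running phase $j$.** This step produces the received symbols. By Lemma 8 (at $p$, with $Z=O^\circ$, $Z'=O'^\circ$ and any $a_0$) choose $a$ popular at $p$ in $O^\circ$ with $pa$ spread in $O'^\circ$. Choose $b$ popular at $pa$ in $O'^\circ$. The lead sets start as
$$P=\{z\in O^\circ:z_p=a\},\qquad R=\{z\in O'^\circ:z_{pa}=b\}.$$
In each round the received symbol is one that is most frequent among the symbols sent by the elements of the current lead set of the speaker, and that lead set is then restricted to the elements sending this symbol. From now on $P,R$ denote the current lead sets. Let $n_O,n_{O'}$ be the numbers of rounds of $O,O'$ so far in the phase, and $e=n_O+n_{O'}$. Put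
$$F=\{z\in O^\circ:z_p\ne a\},\qquad F'=\{z\in O'^\circ:z_{pa}\ne b\}.$$
Both are nonempty: the hypothesis on $2^m$ gives $M/4>1$, so a spread node has at least two popular labels, and a popular label occurs. A "pair in $P\times R$", and so on, means the input pair formed by the two elements, in the order the parties require. Then:

* **(L)** pairs in $P\times R$ have score $\ge s_j+e$, and their transcripts begin with $pab$;
* **(F)** pairs in $F\times R$ have score $\ge s_j-n_O+n_{O'}$, and their transcripts begin with $pc$ for some $c\ne a$;
* **(F′)** pairs in $P\times F'$ have score $\ge s_j+n_O-n_{O'}$, and their transcripts begin with $pac$ for some $c\ne b$.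

Indeed, all scores start from at least $\ell^j_O$ and $\ell^j_{O'}$; current lead elements gained $1$ in each own round of the phase, and any other element lost at most $1$ in each own round. All transcripts pass through $p$ by compatibility.

**Step 4. The end of phase $j$.** This step renews one party; it is carried out only if phase $j+1$ is used, so phase $j$ is then complete. Let $E^{(j)}_A,E^{(j)}_B$ be the lead sets at time $T_{j+1}$, and $n^j_A,n^j_B$ the numbers of rounds of the parties in phase $j$. Let $Q=Q_{j+1}$, the *renewed* party, be a party with the smaller number of rounds (ties arbitrary), and let $Q'=Q'_{j+1}$ be the other party.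

* If $Q=O$: by Lemma 8 at $p$, with $Z'=E^{(j)}_{O'}$, choose $c\ne a$ popular at $p$ in $O^\circ$ with $pc$ spread in $E^{(j)}_{O'}$. The new sets are $\{z\in O^\circ:z_p=c\}$ and $E^{(j)}_{O'}$. The new base is $pc$, owned by $O'=Q'$.
* If $Q=O'$: by Lemma 8 at $pa$, with $Z'=E^{(j)}_O$, choose $c\ne b$ popular at $pa$ in $O'^\circ$ with $pac$ spread in $E^{(j)}_O$. The new sets are $\{z\in O'^\circ:z_{pa}=c\}$ and $E^{(j)}_O$. The new base is $pac$, owned by $O=Q'$.

In both cases the new base is owned by $Q'$ and is spread in the set of $Q'$, and $f_{j+1}\le f_j+2\le2(j+1)+1$. Compatibility holds. In the first case the only new node strictly above the base is $p$, owned by $O$, where the renewed inputs carry $c$. In the second case the new ones are $p$, where $E^{(j)}_O\subseteq\{z:z_p=a\}$, and $pa$, where the renewed inputs carry $c$.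

The renewed set is a subset of the *start-of-phase* set of $Q$, so its scores have dropped by at most $n^j_Q$ during the phase. The scores in $E^{(j)}_{Q'}$ have risen by $n^j_{Q'}$. So we may take $\ell^{j+1}_Q=\ell^j_Q-n^j_Q$ and $\ell^{j+1}_{Q'}=\ell^j_{Q'}+n^j_{Q'}$, which gives
$$s_{j+1}=s_j+(n^j_{Q'}-n^j_Q)=s_j+|n^j_A-n^j_B|\ \ge\ s_j\ \ge\ 0. \tag{3}$$
Phase $0$ has one round, so $s_1=1$.

**Step 5. Levels and set sizes suffice.** This step checks that every choice above was possible.

*Levels.* In a used phase $j\le q-1$ the nodes $p$ and $pa$ have levels at most $f_j+1\le2j+2\le2q\le h$; in particular $p$ has level $<h$. The end-of-phase step needs $j+1\le q-1$, and it involves levels at most $f_j+2\le2j+3\le2q-1\le h$.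

*Sets.* Follow any start-of-phase set or lead set back to the full input set. In each phase it passes through at most one restriction to a popular label. A lead set comes from the start-of-phase set by one such restriction followed by restrictions to most frequent symbols, one per round in which its owner speaks; a renewed set comes from the start-of-phase set by one such restriction only. In total there are at most $q$ restrictions to popular labels and at most $N$ to most frequent symbols, so each of these sets has
$$D\le N\log|\Sigma|+q(m+2).$$
The hypothesis of Theorem 4, divided by $4$, reads $\frac M4>2N\log|\Sigma|+2q(m+2)+1$. Hence $2D<\frac M4-1$, and Lemma 8 applies throughout.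

**Step 6. The old lead.** This step records the new competitor. In phase $j+1$ ($j\ge0$) write $Q=Q_{j+1}$ and $Q'=Q'_{j+1}$, let $C_Q,C_{Q'}$ be the current lead sets, and let $n_Q,n_{Q'}$ be the numbers of rounds so far in this phase. Note $C_{Q'}\subseteq E^{(j)}_{Q'}$. Then:

* **(OL)** pairs in $E^{(j)}_Q\times C_{Q'}$ have score $\ge s_j+\tau_j-n_Q+n_{Q'}$, and their transcripts differ from those of pairs in $C_Q\times C_{Q'}$.

Indeed, at time $T_{j+1}$ the elements of $E^{(j)}_Q$ and $E^{(j)}_{Q'}$ have scores at least $\ell^j_Q+n^j_Q$ and $\ell^j_{Q'}+n^j_{Q'}$, with sum $s_j+\tau_j$. In phase $j+1$ the former lose at most $n_Q$, and the elements of $C_{Q'}$ gain $n_{Q'}$. For the transcripts: if $Q$ was the owner $O$ in phase $j$, they begin with $pa$ and $pc$ respectively, where $c\ne a$. If $Q$ was $O'$, they begin with $pab$ and $pac$, where $c\ne b$, since $C_{Q'}\subseteq E^{(j)}_O\subseteq\{z:z_p=a\}$.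

## 10. The history is never terminal

**Claim 9.** At every time $t\le N$ the constructed history is not terminal.

**Step 1. Phase $0$.** This settles $t\in\{0,1\}$. By (L), lead pairs have score $\ge t\ge\delta t$. For $t=0$ the pairs in $F\times R$ have score $\ge0$ by (F). For $t=1$ the pairs in $P\times F'$ (if $O$ spoke) or in $F\times R$ (if $O'$ spoke) have score $\ge1\ge\delta$. These pairs share an input with a lead pair and have a different transcript, so Observation 6 applies.

From now on $t=T_{j+1}+e$ with $j\ge0$ and $1\le e\le\tau_{j+1}$; since $T_{j+1}<t\le N$, phase $j+1$ is used.

**Step 2. The late case $s_{j+1}+e\ge\delta t$.** Here the current lead is plausible, and we find it a competitor. Lead pairs are plausible by (L). There are two candidates.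

- By (OL), pairs in $E^{(j)}_Q\times C_{Q'}$ have score $\ge s_j+\tau_j-n_Q+n_{Q'}$. They share the $Q'$-input with lead pairs and have different transcripts.
- The owner of the base in phase $j+1$ is $Q'$. So by (F), pairs whose $Q'$-input is in $F$ and whose $Q$-input is in $C_Q$ have score $\ge s_{j+1}+n_Q-n_{Q'}$. They share the $Q$-input with lead pairs and have different transcripts.

The larger of the two bounds is at least their average $\frac12(s_j+s_{j+1}+\tau_j)$. For $j\ge1$,
$$\tfrac12(s_j+s_{j+1}+\tau_j)\ \ge\ \tfrac12\tau_j=\tfrac12(\rho-1)\rho^{j-1}\ \ge\ \delta\rho^{j+1}=\delta T_{j+2}\ \ge\ \delta t,$$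
because $2\delta\rho^2\le\rho-1$ by (2). For $j=0$ the average is $\frac12(0+1+1)=1\ge\delta\rho=\delta T_2\ge\delta t$; here $\delta\rho\le1$ because $\delta\rho^2\le\frac{\rho-1}2\le\rho$. So one candidate is plausible, and Observation 6 applies.

**Step 3. The early case $s_{j+1}+e<\delta t$.** Here the new lead has not yet recovered, and we go back to the sets of the previous phase. For $j=0$ this case cannot occur, since $s_1+e=1+e=t\ge\delta t$. Let $j\ge1$.

First, how large is $t$? Since $s_{j+1}\ge0$ we have $e<\delta t$, so $t=\rho^j+e<\rho^j+\delta t$ and $t<\rho^j/(1-\delta)$. By (2), $\frac{2\delta}{1-\delta}=\frac{\rho-1}{\rho^2}$, so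
$$2\delta t<\frac{2\delta}{1-\delta}\rho^j=(\rho-1)\rho^{j-2}\le\tau_{j-1}\le\tau_j. \tag{4}$$
(For $j\ge2$ the first "$\le$" is an equality. For $j=1$ it reads $\frac{\rho-1}\rho<1=\tau_0$, and $\tau_0\le\rho-1=\tau_1$.)

Let $Y=Q_j$ be the party renewed at the start of phase $j$, and $Y'=Q'_j$. Compare
$$\text{the pairs in } E^{(j)}_Y\times E^{(j)}_{Y'}\qquad\text{with the pairs in } E^{(j-1)}_Y\times E^{(j)}_{Y'} .$$
These are the lead and the old lead of phase $j$ as they stood at its end. By (OL) for phase $j$ at its end, with $C_Y=E^{(j)}_Y$ and $C_{Y'}=E^{(j)}_{Y'}$, their transcripts differ. For each element of the nonempty set $E^{(j)}_{Y'}$, both kinds contain pairs with that $Y'$-input. Since time $T_{j+1}$ every score has dropped by at most $e$.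

By (L) at the end of phase $j$ and (4), pairs of the first kind now have score at least
$$s_j+\tau_j-e\ \ge\ \tau_j-\delta t\ \ge\ \delta t .$$
For the second kind, (3) gives $n^j_{Y'}-n^j_Y\ge-|n^j_A-n^j_B|=-(s_{j+1}-s_j)$. So by (OL) and (4) they now have score at least
$$s_{j-1}+\tau_{j-1}-n^j_Y+n^j_{Y'}-e\ \ge\ s_{j-1}+\tau_{j-1}-(s_{j+1}-s_j)-e\ \ge\ \tau_{j-1}-(s_{j+1}+e)\ >\ \tau_{j-1}-\delta t\ \ge\ \delta t .$$
This is the self-correction: the damage $s_{j+1}-s_j$ to the old lead is at most $s_{j+1}$, which is small precisely because we are in the early case. Both kinds are plausible, so Observation 6 applies. This proves Claim 9.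

**Step 4. End of the proof of Theorem 4.** The construction reaches a non-terminal history of length $N$. The adversary can produce it, so the protocol can run longer than $N$ rounds, contradicting maximal length $\le N$. $\blacksquare$

*The early case in numbers.* Let $\rho=2$, $\delta=\frac19$, and suppose phases $2,3,\dots$ are exactly balanced. Phases $0$ and $1$ have one round each, so $s_1=1$ and $s_j=2$ for $j\ge2$. At $t=33=T_6+1$ the new lead has guarantee $2+1=3<\frac{33}9$: we are in the early case with $j=5$. The bounds of Step 3 are $s_5+\tau_5-1=2+16-1=17$ and $s_4+\tau_4-0-1=2+8-1=9$, both above $\frac{33}9$.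

*Where $\delta_\rho$ comes from.* The late case needs $2\delta\rho^2\le\rho-1$, and the early case needs $2\delta\rho^2\le(1-\delta)(\rho-1)$. The second is the stronger, and $\delta_\rho$ makes it an equality.

*Remark.* At the history of length $N$ some pair is plausible. If the adversary corrupts nothing afterwards, the whole execution on that pair stays within the error budget. So the bound also holds if the maximal length is taken only over executions within the error budget.

## 11. Choosing $m$, $h$ and $N$

**Proof of Corollary 5.**

**Step 1. Comparing the resiliences.** From $\epsilon\le\frac1{18}$ we get $\frac1{9\epsilon}\ge2$, so $\rho\ge2$. From $\rho\le\frac1{9\epsilon}$ we get $2\epsilon\le\frac2{9\rho}$. Moreover $\frac2{9\rho}\le\delta_\rho$: this is equivalent to $2(2\rho^2+\rho-1)\le9\rho(\rho-1)$, that is, to $5\rho^2-11\rho+2\ge0$, that is, to $(\rho-2)(5\rho-1)\ge0$. So $\frac12-\epsilon\ge\frac{1-\delta_\rho}2$, and resilience $\frac12-\epsilon$ implies resilience $\frac{1-\delta_\rho}2$.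

**Step 2. The parameters.** Put
$$m=\lfloor\sqrt{\lambda n/2}-\lambda\rfloor\ge12,\qquad h=2\lceil m/\lambda\rceil+2,\qquad N=\lfloor2^m/(16\log|\Sigma|)\rfloor .$$
Note $m>\sqrt{\lambda n/2}-\lambda-1$. If $N=0$, then $2^m<16\log|\Sigma|$, so the claimed bound is negative, and any $\pi_0$ of length $n$ will do. Let $N\ge1$. We check what Theorem 4 requires.

- *Length.* We have $hm\le2\left(\frac m\lambda+1\right)m+2m=\frac2\lambda m^2+4m=\frac2\lambda(m+\lambda)^2-2\lambda\le n$, since $(m+\lambda)^2\le\lambda n/2$. So $\mathrm{PJ}_{h,m}$ can be padded to length $n$.
- *Levels.* $N\le2^m$ gives $\log_\rho N\le m/\lambda$, so $q\le\lceil m/\lambda\rceil+1$ and $h\ge2q$.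
- *Size of $2^m$.* First, $8N\log|\Sigma|\le2^{m-1}$. Since $\lambda\ge1$, $q\le m+1$. Moreover $8(m+1)(m+2)+4<2^{m-1}$ for $m\ge12$: at $m=12$ it reads $1460<2048$, and when $m$ grows by $1$ the right side doubles while $(m+1)(m+2)$ grows by the factor $\frac{m+3}{m+1}<2$, so the left side less than doubles. Adding the two bounds gives $2^m>8N\log|\Sigma|+8q(m+2)+4$.

**Step 3. The bound.** By Theorem 4 the maximal length exceeds $N>\frac{2^m}{16\log|\Sigma|}-1$, and $m>\sqrt{\lambda n/2}-\lambda-1$.

**Step 4. The asymptotic forms.** For fixed $\epsilon\le\frac1{18}$ and $\Sigma$ the bound grows faster than any $Cn$, so no constant $C$ exists. To express it through $\epsilon$, note $\frac1{9\epsilon}<\rho+1\le\frac32\rho$, so $\frac1\epsilon<\frac{27}2\rho<16\rho$ and $\log\frac1\epsilon<4+\lambda\le5\lambda$. Thus $\lambda\ge\frac15\log\frac1\epsilon$, and the bound is $2^{\Omega(\sqrt{n\log(1/\epsilon)})}$ as $n\to\infty$. For $\epsilon=\frac1{18}$ we have $\lambda=1$ and get $2^{\Omega(\sqrt n)}$ at resilience $\frac49$. $\square$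

## 12. Linear length between one third and four ninths

Let $L_\epsilon(n)$ be the worst case over $|\pi_0|=n$ of the least maximal length of a variable-length simulation over $\Sigma$ in the feedback model with resilience $\frac12-\epsilon$. For fixed finite $|\Sigma|\ge3$ and fixed $\epsilon\le\frac1{18}$, Corollary 5 and Proposition 2 give
$$2^{(1-o(1))\sqrt{\frac n2\log\lfloor1/(9\epsilon)\rfloor}}\ \le\ L_\epsilon(n)\ \le\ O(2^n/\epsilon^2)\qquad(n\to\infty).$$

A fixed-length protocol is a special variable-length protocol, so for $|\Sigma|\ge3$ Proposition 3 shows that linear maximal length is possible for every resilience below $\frac13$. Corollary 5 shows that it is impossible for every resilience in $[\frac49,\frac12)$. Hence the supremum of the resiliences attainable with linear maximal length lies in $[\frac13,\frac49]$. Its exact value and the exact growth of $L_\epsilon(n)$ are not settled by these arguments.
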